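\title{Separately continuous maps into topological vector spaces\\ are of the first Baire class}

\begin{abstract}
Let $X$ be a metrizable space, $Y$ a topological space and $Z$ a topological vector space. We prove that every separately continuous map $f\colon X\times Y\to Z$ is a pointwise limit of a sequence of jointly continuous maps. No local convexity, metrizability, completeness or separation axiom is assumed of $Z$. Partitions of unity are replaced by systems of bump functions indexed by trees, so that each value of an approximating map is a convex combination of at most two values of $f$. The method works for equiconnected $Z$ and for higher Baire classes. An example shows that the result fails for some Hausdorff, arcwise connected and locally arcwise connected spaces $Z$.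
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $X$, $Y$, $Z$ be topological spaces. For a map $f\colon X\times Y\to Z$ write $f^x(y)=f_y(x)=f(x,y)$. The map $f$ is \emph{separately continuous} if all sections $f^x\colon Y\to Z$ and $f_y\colon X\to Z$ are continuous. Such a map need not be continuous on the product: the function on $\mathbb R^2$ given by $f(x,y)=2xy/(x^2+y^2)$ and $f(0,0)=0$ is separately continuous, but it equals $1$ at all points $(x,x)$ with $x\ne0$. The next best property is to be a limit of continuous maps. A map $g\colon W\to Z$ between topological spaces belongs to the \emph{first Baire class} if there are continuous maps $g_n\colon W\to Z$ with $g_n(w)\to g(w)$ for every $w\in W$. For $W=X\times Y$ the product topology is meant.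

A theorem of W.~Rudin states that if $X$ is metrizable, $Y$ is a topological space and $Z$ is a locally convex space, then every separately continuous map $f\colon X\times Y\to Z$ belongs to the first Baire class. The following question is taken from Karlova's paper \cite{Karlova}.

\begin{quote}
\emph{Let $X$ be a metrizable space, $Y$ a topological space and $Z$ a topological vector space. Does every separately continuous map $f\colon X\times Y\to Z$ belong to the first Baire class?}
\end{quote}

The answer is yes. By a topological vector space we mean a real or complex vector space with a topology in which addition and multiplication by scalars are continuous. It need not be Hausdorff; limits then need not be unique, which affects none of the arguments below.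

\begin{theorem}\label{thm:tvs}
Let $X$ be a metrizable space, $Y$ a topological space and $Z$ a topological vector space. Every separately continuous map $f\colon X\times Y\to Z$ belongs to the first Baire class.
\end{theorem}

The function $2xy/(x^2+y^2)$ shows that the conclusion cannot be improved to continuity.

In the proof, every value $f_n(x,y)$ of an approximating map is a convex combination of at most two values $f(x',y)$ and $f(x'',y)$, where $x',x''\to x$ as $n\to\infty$. All that this requires of $Z$ is a continuous way of joining two points. A space $Z$ is \emph{equiconnected} if there is a continuous map $\lambda\colon Z\times Z\times[0,1]\to Z$ with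
\begin{equation}\label{eq:lambda}
\lambda(z,w,0)=z,\qquad \lambda(z,w,1)=w,\qquad \lambda(z,z,t)=z
\end{equation}
for all $z,w\in Z$ and $t\in[0,1]$. Every topological vector space, and every convex subset of one, is equiconnected with $\lambda(z,w,t)=(1-t)z+tw$.

Let $B_0(W,Z)$ be the set of continuous maps $W\to Z$, and for an ordinal $1\le\alpha<\omega_1$ let $B_\alpha(W,Z)$ be the set of pointwise limits of sequences from $\bigcup_{\beta<\alpha}B_\beta(W,Z)$. Thus $B_1$ is the first Baire class, and constant sequences show that the classes increase with $\alpha$.

\begin{theorem}\label{thm:equi}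
Let $X$ be a metrizable space, $D\subset X$ a dense set, $Y$ a topological space, $Z$ an equiconnected space and $0\le\alpha<\omega_1$. Let $f\colon X\times Y\to Z$ be such that $f_y$ is continuous for every $y\in Y$ and $f^x\in B_\alpha(Y,Z)$ for every $x\in D$. Then $f\in B_{\alpha+1}(X\times Y,Z)$.
\end{theorem}

\begin{corollary}\label{cor:many}
Let $X_1,\dots,X_n$ be metrizable spaces, $Y$ a topological space and $Z$ a topological vector space or an equiconnected space. Every map $f\colon X_1\times\dots\times X_n\times Y\to Z$ that is continuous in each of its $n+1$ variables separately belongs to $B_n$.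
\end{corollary}

Some hypothesis of this kind on $Z$ is needed: Proposition~\ref{prop:cross} gives a Hausdorff, arcwise connected and locally arcwise connected space $Z$ and a separately continuous map $\mathbb R\times\mathbb R\to Z$ that is not of the first Baire class.

Section~\ref{sec:idea} explains where local convexity enters the partition of unity argument and shows on an interval how a tree avoids it. Section~\ref{sec:tree} builds the tree on an arbitrary metric space. Theorem~\ref{thm:tvs} is proved in Section~\ref{sec:first}, Theorem~\ref{thm:equi} and Corollary~\ref{cor:many} in Section~\ref{sec:higher}, and the example is in Section~\ref{sec:cross}.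

\section{Averages of nearby values}\label{sec:idea}

In this section $Z$ is a topological vector space and $f\colon X\times Y\to Z$ is separately continuous. A set $W'\subset Z$ is \emph{balanced} if $sW'\subset W'$ for all scalars $s$ with $|s|\le1$. We use the standard fact that for every neighborhood $W$ of $0$ and every $m\ge1$ there is a balanced neighborhood $W'$ of $0$ such that the sum $W'+\dots+W'$ of $m$ copies lies in $W$.

\subsection*{The line}
Let $X=\mathbb R$. For $x=(j+t)/n$ with $j\in\mathbb Z$ and $t\in[0,1]$ put
\[
f_n(x,y)=(1-t)\,f\bigl(\tfrac jn,y\bigr)+t\,f\bigl(\tfrac{j+1}n,y\bigr).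
\]
This map is continuous on each strip $[\frac jn,\frac{j+1}n]\times Y$, the formulas for adjacent strips agree on their common boundary, and so $f_n$ is continuous. Fix $(x,y)$ and a neighborhood $W$ of $0$, and take a balanced neighborhood $W'$ with $W'+W'\subset W$. Since $f_y$ is continuous at $x$, both values on the right lie in $f(x,y)+W'$ for large $n$, and then
\[
f_n(x,y)-f(x,y)\in(1-t)W'+tW'\subset W'+W'\subset W .
\]
So for $X=\mathbb R$ local convexity plays no role.

\subsection*{Partitions of unity}
For a metric space $(X,d)$, Rudin's theorem rests on partitions of unity. Take for each $n$ a locally finite partition of unity $(\varphi_{n,i})_i$ whose supports have diameter at most $1/n$, pick a point $x_{n,i}$ in each support, and put $f_n(x,y)=\sum_i\varphi_{n,i}(x)f(x_{n,i},y)$. Locally this is a finite sum of continuous maps, so $f_n$ is continuous for any $Z$. The value $f_n(x,y)$ is a convex combination of values $f(x',y)$ with $d(x,x')\le1/n$, and these are close to $f(x,y)$. If $Z$ is locally convex, so is their convex combination. The same holds for any $Z$ if the \emph{order} of the partitions, the largest number of functions $\varphi_{n,i}$ that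 are nonzero at one point, stays below a fixed $m$: choose $W'$ for a sum of $m$ copies. But when $X$ is infinite-dimensional the order is unbounded, and averages of many small vectors can be large. In $\ell^p$ with $0<p<1$ and the metric $\sum_i|z_i-w_i|^p$, the vectors $\delta e_1,\dots,\delta e_m$ are at distance $\delta^p$ from $0$, while their average is at distance $m(\delta/m)^p=\delta^pm^{1-p}$, which is unbounded in $m$. One might therefore expect a counterexample with an infinite-dimensional $X$ and such a $Z$.

The way out is that partitions of unity give more than is needed. They sample $f_y$ at points within $1/n$ of $x$ \emph{uniformly} in $x$, whereas pointwise convergence only needs the sample points to tend to $x$ for each fixed $x$. We give up uniformity and gain order two.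

\subsection*{The dyadic tree}
Let $X=[0,1)$. The dyadic intervals $I=[p,p+2^{-k})$ of level $k=0,1,2,\dots$ form a tree with root $X$; write $I'$ for the parent of $I$, the interval of level $k-1$ that contains it. Choose points $x_I\in I$ and numbers $0<\eta_n<2^{-n}$. At stage $n$, with $\eta=\eta_n$, give each $I$ of level $1\le k\le n$ the \emph{core} $I^n=[p,p+2^{-k}-\eta]$. Three properties matter: cores of the same level are at distance at least $\eta$; the core of a child lies in the core of its parent; and each point of $I$ lies in $I^n$ for all large $n$.

Put $\varepsilon_k=3^{-k}\eta/2$, and let $u_I$ be the function of the distance to $I^n$ that equals $1$ up to distance $\varepsilon_k$, decreases linearly, and vanishes from distance $2\varepsilon_k$ on. Since $4\varepsilon_k<\eta$, at most one bump of each level is positive at a given point. Since $2\varepsilon_k<\varepsilon_{k-1}$, the bump of the parent equals $1$ wherever the bump of the child is positive. With $z_I=f(x_I,y)$ define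
\begin{equation}\label{eq:telescope}
f_n(x,y)=z_X+\sum_{k=1}^n\ \sum_{I\text{ of level }k}u_I(x)\,(z_I-z_{I'}).
\end{equation}

Take $n=2$ and let $x$ cross the gap $(\frac12-\eta,\frac12)$ between the cores of $L=[0,\frac12)$ and $R=[\frac12,1)$. The cores of $L_2=[\frac14,\frac12)$ and $R_1=[\frac12,\frac34)$ border the same gap. Here $\varepsilon_1=\eta/6$ and $\varepsilon_2=\eta/18$. Write $x=\frac12-\eta+s$; see Figure~\ref{fig:gap}. For $0\le s\le\eta/9$ we have $u_L=1$, so
\[
f_2=z_X+(z_L-z_X)+u_{L_2}(z_{L_2}-z_L)=(1-u_{L_2})\,z_L+u_{L_2}\,z_{L_2},
\]
and $f_2$ moves from $z_{L_2}$ to $z_L$ while $s$ runs through $[\eta/18,\eta/9]$. For $\eta/9\le s\le\eta/3$ only $u_L$ can be positive, $f_2=(1-u_L)z_X+u_Lz_L$, and $f_2$ moves from $z_L$ to $z_X$ on $[\eta/6,\eta/3]$. On $[\eta/3,2\eta/3]$ all bumps vanish and $f_2=z_X$. The right third is the mirror image. So $f_2$ runs along the broken line $z_{L_2},z_L,z_X,z_R,z_{R_1}$: it follows the path in the tree from $L_2$ up to the root and down to $R_1$, one edge at a time.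

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.9cm]
\draw[gray] (-1,2.4)--(10,2.4);
\draw[thick] (-1,3.4)--(1.5,3.4)--(3,2.4);
\draw[thick] (6,2.4)--(7.5,3.4)--(10,3.4);
\node at (0.2,3.0) {$u_L$};
\node at (8.8,3.0) {$u_R$};
\draw[gray] (-1,0.8)--(10,0.8);
\draw[thick] (-1,1.8)--(0.5,1.8)--(1,0.8);
\draw[thick] (8,0.8)--(8.5,1.8)--(10,1.8);
\node at (-0.3,1.3) {$u_{L_2}$};
\node at (9.3,1.3) {$u_{R_1}$};
\draw (-1,0)--(10,0);
\draw[line width=2.2pt] (-1,0)--(0,0);
\draw[line width=2.2pt] (9,0)--(10,0);
\draw[dotted] (0,0)--(0,0.8);
\draw[dotted] (9,0)--(9,0.8);
\node[below] at (0,-0.05) {$\frac12-\eta$};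
\node[below] at (9,-0.05) {$\frac12$};
\node[above] at (1.25,-0.02) {$z_L$};
\node[above] at (4.5,-0.02) {$z_X$};
\node[above] at (7.75,-0.02) {$z_R$};
\end{tikzpicture}
\caption{The bumps of level $1$ (top) and level $2$ (middle) over the gap $(\frac12-\eta,\frac12)$ between two cores (thick) in $[0,1)$. A bump of level $2$ is positive only where the bump of its parent equals $1$, so at most one bump takes a value strictly between $0$ and $1$ at any point. The labels on the axis are the values of $f_2$ where all bumps are $0$ or $1$.}
\label{fig:gap}
\end{figure}

The approximation is not uniform: at $x=\frac12-\eta_n/2$ all bumps of stage $n$ vanish, and $f_n(x,y)=z_X$ however large $n$ is. But a fixed $x<\frac12$ has left the gap once $\eta_n<\frac12-x$, and $x=\frac12$ is never in it. In general, fix $x$ and $k\ge1$, and let $I\ni x$ have level $k$. For large $n$ we have $x\in I^n$, hence $u_I(x)=1$. The intervals with positive bump at $x$ form a chain that starts below the root and passes through $I$; all bumps in the chain except the last equal $1$ at $x$, so \eqref{eq:telescope} telescopes to $(1-t)z_{J'}+tz_J$, where $J\subset I$ is the last interval and $t=u_J(x)$.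 Both $x_J$ and $x_{J'}$ lie in $I'$, within $2^{1-k}$ of $x$. The estimate used for the line now gives $f_n(x,y)\to f(x,y)$.

Nothing here depends on the dimension. On $[0,1)^N$ with the maximum metric, take products of $N$ dyadic intervals of the same level and the products of their cores. The three properties persist, and again only two values are combined. Near the center, where $2^N$ cubes of level $1$ meet, the map $f_n$ does not average their $2^N$ values: at the point with all coordinates $\frac12-\eta/2$ it takes the single value $z_X$.

\section{A tree of bump functions on a metric space}\label{sec:tree}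

Throughout this section $(X,d)$ is a nonempty metric space and $D\subset X$ is dense. This is the only place where metrizability is used. We need an analogue of the half-open intervals: partitions into small cells, each cell an increasing union of cores, with the cores of each stage uniformly separated. On the interval, the order of the real numbers decided which interval receives a common endpoint. In general a well-ordering makes that decision.

\subsection*{Cells and cores}
Fix a well-ordering $\prec$ of $D$. For $x\in X$ and $l\ge1$ let $\zeta_l(x)$ be the $\prec$-least $z\in D$ with $d(x,z)<1/l$; it exists because $D$ is dense. The sets $\{\zeta_l=z\}$, $z\in D$, partition $X$ for each $l$, but the partitions for different $l$ need not refine one another. We force this by recording all choices made so far. Put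
\[
a_k(x)=(\zeta_1(x),\dots,\zeta_k(x)),\qquad a_0(x)=\emptyset,\qquad T=\{a_k(x):x\in X,\ k\ge0\}.
\]
Elements of $T$ are called \emph{nodes}. For a node $a=(z_1,\dots,z_k)$ with $k\ge1$ let $|a|=k$ be its \emph{level}, $a'=(z_1,\dots,z_{k-1})\in T$ its \emph{parent}, and $x_a=z_k\in D$. For the root put $|\emptyset|=0$ and $\emptyset'=\emptyset$, and let $x_\emptyset$ be any point of $D$. For $a=(z_1,\dots,z_k)\in T$ and $n\ge k\ge1$ define the \emph{cell} and the \emph{core of stage $n$},
\[
A_a=\{x:a_k(x)=a\},\qquad A_a^n=\Bigl\{x\in A_a: d(x,z_l)\le\frac1l-\frac1n\ \text{ for } l=1,\dots,k\Bigr\}.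
\]
A core may be empty.

\begin{lemma}\label{lem:cores}
Let $a\in T$ and $1\le k=|a|\le n$.
\begin{itemize}
\item[(i)] $d(p,x_a)<1/k$ for $p\in A_a$, and $A_a^n\subset A_{a'}^n$ if $k\ge2$.
\item[(ii)] If $b\in T$, $|b|=k$ and $b\neq a$, then $d(p,q)\ge1/n$ for all $p\in A_a^n$ and $q\in A_b^n$.
\item[(iii)] Every $x\in A_a$ belongs to $A_a^m$ for all sufficiently large $m$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $a=(z_1,\dots,z_k)$. If $p\in A_a$, then $\zeta_l(p)=z_l$ and so $d(p,z_l)<1/l$ for $l\le k$. The case $l=k$ is the first part of (i), and (iii) holds because these finitely many strict inequalities survive the subtraction of $1/m$ for large $m$. The second part of (i) holds since $A_a\subset A_{a'}$ and the conditions defining $A^n_{a'}$ are among those defining $A_a^n$.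

For (ii) let $b=(w_1,\dots,w_k)$ and $z_l\ne w_l$. By symmetry we may assume $z_l\prec w_l$. As $w_l=\zeta_l(q)$ is the least point of $D$ within distance less than $1/l$ of $q$, we have $d(q,z_l)\ge1/l$, while $d(p,z_l)\le1/l-1/n$. The triangle inequality gives $d(p,q)\ge1/n$.
\end{proof}

\subsection*{Bumps}
Separated cores allow us to pass from the values at level $k-1$ to the values at level $k$ by interpolating near each core independently. Done carelessly, this produces at stage $n$ an $n$-fold iterated interpolation, which is a convex combination of $n+1$ values. The remedy is property (a) below: the passage to level $k$ begins only where the passage to level $k-1$ is complete, so that all earlier values have weight zero. Let $T_n=\{a\in T:|a|\le n\}$, and let $\operatorname{supp}u$ denote the closure of $\{u>0\}$.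

\begin{lemma}\label{lem:bumps}
There are continuous functions $u_a^n\colon X\to[0,1]$, for $n\ge1$ and $a\in T_n$, with $u_\emptyset^n\equiv1$ and the following properties.
\begin{itemize}
\item[(a)] $\operatorname{supp}u_a^n\subset\operatorname{int}\{u_{a'}^n=1\}$ for all $a\in T_n$.
\item[(b)] For each $k\le n$, an open ball of radius $1/(6n)$ meets $\{u_a^n>0\}$ for at most one node $a$ of level $k$.
\item[(c)] If $|a|\ge1$ and $u_a^n(x)>0$, then $d(x,x_a)<2/|a|$.
\item[(d)] For all $x\in X$ and $k\ge1$ we have $u^n_{a_k(x)}(x)=1$ for all sufficiently large $n$.
\end{itemize}
\end{lemma}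

\begin{proof}
Fix $n$ and put $\varepsilon_k=3^{-k}/(2n)$, so that $2\varepsilon_k<\varepsilon_{k-1}$ and $2\varepsilon_k\le1/(3n)$ for $k\ge1$. Let $\theta(s)=\max\{0,\min\{1,2-s\}\}$ for $s\geq 0$; then $\theta=1$ on $[0,1]$, and $\theta(s)>0$ exactly when $s<2$. For $1\le k=|a|\le n$ put
\[
u_a^n(x)=\theta\bigl(d(x,A_a^n)/\varepsilon_k\bigr)\quad\text{if }A_a^n\ne\emptyset,\qquad u_a^n\equiv0\quad\text{if }A_a^n=\emptyset .
\]
The distance to a nonempty set is a continuous function, so $u_a^n$ is continuous. Moreover, $u_a^n(x)>0$ exactly when $d(x,p)<2\varepsilon_k$ for some $p\in A_a^n$.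

(a) For $k\le1$ the right side is $X$. Let $k\ge2$ and $x\in\operatorname{supp}u_a^n$. Then $A_a^n\neq\emptyset$ and $d(x,A_a^n)\le2\varepsilon_k$. By Lemma~\ref{lem:cores}(i), $d(x,A^n_{a'})\le d(x,A_a^n)<\varepsilon_{k-1}$. The set of points at distance less than $\varepsilon_{k-1}$ from $A^n_{a'}$ is open, and $u^n_{a'}=1$ on it.

(b) Level $0$ has one node. Let $a\ne b$ have level $k\ge1$, $u^n_a(x)>0$ and $u_b^n(x')>0$. Take $p\in A_a^n$ and $q\in A_b^n$ with $d(x,p),d(x',q)<2\varepsilon_k$. By Lemma~\ref{lem:cores}(ii), $d(x,x')>1/n-4\varepsilon_k\ge1/(3n)$, so $x$ and $x'$ do not lie in one open ball of radius $1/(6n)$.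

(c) With $k=|a|\le n$ and $p$ as in (b), $d(x,x_a)\le d(x,p)+d(p,x_a)<1/(3n)+1/k<2/k$.

(d) Since $x\in A_{a_k(x)}$, Lemma~\ref{lem:cores}(iii) gives $x\in A^n_{a_k(x)}$ for large $n\geq k$, and $\theta(0)=1$.
\end{proof}

\subsection*{The edge through a point}
Call $a\in T_n$ \emph{active at $x$} (at stage $n$) if $u_a^n(x)>0$. The root is always active. By (b) at most one node of each level is active at $x$, and by (a) the parent of an active node is active, with bump equal to $1$ at $x$. Hence the active nodes are the initial segments of a single node $c_n(x)$, the longest active one, and all of them except possibly $c_n(x)$ have bump $1$ at $x$. One may picture $x$ as being sent to the point at position $u^n_c(x)$ on the edge from $c'$ to $c=c_n(x)$ of the tree $T_n$. The next lemma says that this edge closes in on $x$ as $n\to\infty$, and that for fixed $n$ a whole neighborhood of each point is sent into one closed edge.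

\begin{lemma}\label{lem:edge}
\begin{itemize}
\item[(i)] For every $x\in X$ we have $x_{c_n(x)}\to x$ and $x_{c_n(x)'}\to x$ as $n\to\infty$.
\item[(ii)] Let $n\ge1$ and $x_0\in X$. There are an open neighborhood $O$ of $x_0$ and a node $e\in T_n$ such that each $x\in O$ satisfies either $c_n(x)=e$, or $c_n(x)=e'$, $u^n_{e'}(x)=1$ and $u^n_e(x)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $k\ge2$. By (d), for large $n$ the node $a_k(x)$ is active at $x$, so $c=c_n(x)$ has level at least $k$. Both $c$ and $c'$ are active and have level at least $k-1\ge1$, so (c) gives $d(x,x_c),\,d(x,x_{c'})<2/(k-1)$.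

(ii) Let $B$ be the open ball of radius $1/(6n)$ about $x_0$, and let $M$ be the set of nodes $b\in T_n$ such that $B$ meets $\{u_b^n>0\}$. By (b), $M$ has at most one node on each level, so it is finite. Let $e$ be a longest node with $x_0\in\operatorname{supp}u^n_e$; the root is a candidate, so $e$ exists, and $e\in M$ since $B$ is a neighborhood of $x_0$. Put
\[
O=\bigl(B\cap\operatorname{int}\{u^n_{e'}=1\}\bigr)\setminus\bigcup\{\operatorname{supp}u_b^n: b\in M,\ |b|>|e|\}.
\]
The union is finite, so $O$ is open, and $x_0\in O$ by (a) and the choice of $e$. Let $x\in O$. Every node active at $x$ lies in $M$. Hence no node of level greater than $|e|$ is active, and on level $|e|$ only $e$ can be. If $u_e^n(x)>0$, then $c_n(x)=e$. Otherwise $e\neq\emptyset$, the node $e'$ is active with $u^n_{e'}(x)=1$, and $c_n(x)=e'$.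
\end{proof}

\section{Interpolation along the tree and the first Baire class}\label{sec:first}

Let $X$, $D$, $T$, $x_a$, $u_a^n$ and $c_n$ be as in Section~\ref{sec:tree}, let $Y$ be any topological space, and let $Z$ be equiconnected with a map $\lambda$ as in \eqref{eq:lambda}. For a family $g=(g_a)_{a\in T}$ of maps $Y\to Z$ and $n\ge1$ define $\Phi_n[g]\colon X\times Y\to Z$ by
\begin{equation}\label{eq:Phi}
\Phi_n[g](x,y)=\lambda\bigl(g_{c'}(y),\,g_c(y),\,u_c^n(x)\bigr),\qquad c=c_n(x).
\end{equation}
If $c=\emptyset$, this is $g_\emptyset(y)$. When $Z$ is a vector space and $\lambda(z,w,t)=(1-t)z+tw$, the map \eqref{eq:Phi} equals $g_\emptyset(y)+\sum_{1\le|a|\le n}u_a^n(x)\bigl(g_a(y)-g_{a'}(y)\bigr)$, the analogue of \eqref{eq:telescope}, because the sum telescopes along the active nodes.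

The node $c_n(x)$ jumps as $x$ moves, so continuity of \eqref{eq:Phi} needs an argument. The first two identities in \eqref{eq:lambda} make the jumps invisible.

\begin{lemma}\label{lem:cont}
If all $g_a$ are continuous, then $\Phi_n[g]$ is continuous.
\end{lemma}

\begin{proof}
Let $x_0\in X$, and take $O$ and $e$ from Lemma~\ref{lem:edge}(ii). We claim that
\[
\Phi_n[g](x,y)=\lambda\bigl(g_{e'}(y),\,g_e(y),\,u_e^n(x)\bigr)\qquad\text{for }(x,y)\in O\times Y.
\]
If $c_n(x)=e$, this is the definition. Otherwise $c_n(x)=e'$, $u^n_{e'}(x)=1$ and $u_e^n(x)=0$. The left side is then $\lambda(g_{e''}(y),g_{e'}(y),1)=g_{e'}(y)$, where $e''$ is the parent of $e'$, and the right side is $\lambda(g_{e'}(y),g_e(y),0)=g_{e'}(y)$. With $e$ fixed, the right side is a composition of continuous maps. The open sets $O\times Y$ cover $X\times Y$.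
\end{proof}

The third identity in \eqref{eq:lambda} is used for convergence, where it takes over the role of the balanced neighborhoods in Section~\ref{sec:idea}. Recall the tube lemma: if $K$ is compact and $G\subset P\times K$ is an open set containing $\{p\}\times K$, then $U\times K\subset G$ for some neighborhood $U$ of $p$.

\begin{lemma}\label{lem:conv}
Let $f\colon X\times Y\to Z$ be such that $f_y$ is continuous for every $y\in Y$, and put $g_a=f^{x_a}$ for $a\in T$. Then $\Phi_n[g]\to f$ pointwise.
\end{lemma}

\begin{proof}
Fix $(x,y)$. Let $z=f(x,y)$, $c_n=c_n(x)$, $z_n=f(x_{c_n'},y)$, $w_n=f(x_{c_n},y)$ and $t_n=u^n_{c_n}(x)$, so that $\Phi_n[g](x,y)=\lambda(z_n,w_n,t_n)$. By Lemma~\ref{lem:edge}(i) and the continuity of $f_y$ at $x$, we have $z_n\to z$ and $w_n\to z$. The numbers $t_n$ need not converge, and compactness of $[0,1]$ makes up for this. Let $W$ be an open neighborhood of $z$. The open set $\lambda^{-1}(W)$ contains $\{(z,z)\}\times[0,1]$, so by the tube lemma it contains $N\times N\times[0,1]$ for some neighborhood $N$ of $z$. For large $n$ we have $z_n,w_n\in N$, hence $\lambda(z_n,w_n,t_n)\in W$.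
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tvs}]
If $X=\emptyset$, there is nothing to prove. Otherwise fix a compatible metric, take $D=X$ and $\lambda(z,w,t)=(1-t)z+tw$, and put $g_a=f^{x_a}$ and $f_n=\Phi_n[g]$. The maps $g_a$ are continuous, so each $f_n$ is continuous by Lemma~\ref{lem:cont}, and $f_n\to f$ pointwise by Lemma~\ref{lem:conv}.
\end{proof}

The two halves of separate continuity enter at different points. Continuity of $f_n$ uses only the sections $f^{x_a}$ with $x_a\in D$, and convergence uses only the sections $f_y$. This is why Theorem~\ref{thm:equi} can restrict the first hypothesis to a dense set and weaken it to a Baire class. No property of $Y$ is used.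

\section{Higher Baire classes}\label{sec:higher}

To prove Theorem~\ref{thm:equi} we need to know that $\Phi_n$ preserves each class $B_\alpha$. The natural induction approximates every $g_a$ by maps $g_{a,m}$ of lower class and applies $\Phi_n$ to the family $(g_{a,m})_{a\in T}$. For a limit ordinal $\alpha$ there is an obstacle: $T$ is infinite in general, and the classes of the maps $g_{a,m}$, $a\in T$, need not be bounded below $\alpha$ for a fixed $m$. Slowing the sequences down removes it.

\begin{lemma}\label{lem:ranks}
Let $1\le\alpha<\omega_1$. There are ordinals $\beta_m<\alpha$, $m\ge1$, depending only on $\alpha$, such that for all spaces $Y$ and $Z\ne\emptyset$ every $h\in B_\alpha(Y,Z)$ is the pointwise limit of a sequence $(h^*_m)$ with $h^*_m\in B_{\beta_m}(Y,Z)$.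
\end{lemma}

\begin{proof}
The ordinals below $\alpha$ form a nonempty countable set. List them as a sequence, with repetitions if necessary, and let $\beta_m$ be the largest of the first $m$ terms. Then $\beta_m<\alpha$, and every $\gamma<\alpha$ satisfies $\gamma\le\beta_m$ for all large $m$.

Let $h_j\to h$ pointwise with $h_j\in B_{\gamma_j}(Y,Z)$ and $\gamma_j<\alpha$. Let $j(m)$ be the largest $j\le m$ with $\gamma_j\le\beta_m$, and put $h^*_m=h_{j(m)}$; if there is no such $j$, let $h^*_m$ be a constant map. Since the classes increase, $h_m^*\in B_{\beta_m}(Y,Z)$. Given $J$, for all large $m$ we have $J\le m$ and $\gamma_J\le\beta_m$, so $j(m)$ is defined and $j(m)\ge J$. Thus $j(m)\to\infty$ and $h^*_m\to h$ pointwise.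
\end{proof}

\begin{lemma}\label{lem:class}
In the setting of Section~\ref{sec:first} let $Z\neq\emptyset$, $0\le\alpha<\omega_1$ and $n\geq 1$. If $g_a\in B_\alpha(Y,Z)$ for all $a\in T$, then $\Phi_n[g]\in B_\alpha(X\times Y,Z)$.
\end{lemma}

\begin{proof}
We use induction on $\alpha$; the case $\alpha=0$ is Lemma~\ref{lem:cont}. Let $\alpha\ge1$. By Lemma~\ref{lem:ranks} choose $g_{a,m}\in B_{\beta_m}(Y,Z)$ with $g_{a,m}\to g_a$ pointwise for each $a\in T$, and let $g^{(m)}=(g_{a,m})_{a\in T}$. By the induction hypothesis $\Phi_n[g^{(m)}]\in B_{\beta_m}(X\times Y,Z)$. For fixed $(x,y)$ the node $c=c_n(x)$ and the number $t=u_c^n(x)$ do not depend on $m$, so by continuity of $\lambda$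
\[
\Phi_n[g^{(m)}](x,y)=\lambda\bigl(g_{c',m}(y),g_{c,m}(y),t\bigr)\longrightarrow\lambda\bigl(g_{c'}(y),g_c(y),t\bigr)=\Phi_n[g](x,y)
\]
as $m\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equi}]
If $X\times Y=\emptyset$, then $f$ is continuous. Otherwise $X$ and $Z$ are nonempty. Fix a compatible metric on $X$, build the tree from the given set $D$, and put $g_a=f^{x_a}$. Since $x_a\in D$, we have $g_a\in B_\alpha(Y,Z)$. The maps $\Phi_n[g]$ belong to $B_\alpha(X\times Y,Z)$ by Lemma~\ref{lem:class} and converge pointwise to $f$ by Lemma~\ref{lem:conv}. Hence $f\in B_{\alpha+1}(X\times Y,Z)$.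
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:many}]
We use induction on $n$. The case $n=1$ is Theorem~\ref{thm:equi} with $\alpha=0$ and $D=X_1$. Let $n\ge2$, and regard $f$ as a map on $X_1\times Y'$ with $Y'=X_2\times\dots\times X_n\times Y$. For each $y'\in Y'$ the section $f_{y'}$ is continuous. For each $x_1\in X_1$ the section $f^{x_1}$ is continuous in each of its $n$ variables, so $f^{x_1}\in B_{n-1}(Y',Z)$ by the induction hypothesis. Theorem~\ref{thm:equi} with $\alpha=n-1$ and $D=X_1$ gives $f\in B_n$.
\end{proof}

\section{A target space for which the theorem fails}\label{sec:cross}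

Equiconnectedness asks for paths that depend continuously on their endpoints. The mere existence of paths, even locally, is not enough. To see this we take the finest topology on the plane for which the identity map is separately continuous. An \emph{arc} is a homeomorphic image of $[0,1]$. A space is arcwise connected if any two distinct points are the ends of an arc, and locally arcwise connected if the arcwise connected open sets form a base. By a \emph{line} we mean a horizontal or vertical line in $\mathbb R^2$, with its usual topology.

\begin{proposition}\label{prop:cross}
Let $\gamma$ be the topology on $\mathbb R^2$ in which a set $G$ is open if and only if $G\cap L$ is open in $L$ for every horizontal and every vertical line $L$. Then $Z=(\mathbb R^2,\gamma)$ is Hausdorff, arcwise connected and locally arcwise connected. The identity map $f\colon\mathbb R\times\mathbb R\to Z$ is separately continuous but not of the first Baire class.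
\end{proposition}

The plan is as follows. Compact sets and convergent sequences of $Z$ are confined to finitely many lines. So a continuous map $f_n$ sends a square into a finite grid of lines, while $f_n(p)\to p$ forces $f_n(p)$ onto the two lines through $p$. By Baire's theorem both constraints hold at once on some square, and together they make one coordinate of $f_n$ constant there.

\begin{proof}
\emph{Step 1: the topology of $Z$.} Euclidean open sets are $\gamma$-open, so $\gamma$ is finer than the Euclidean topology. Hence $Z$ is Hausdorff, and continuity or convergence in $\gamma$ implies the same in the Euclidean sense. On a line $L$ the topology $\gamma$ induces the usual topology: traces of $\gamma$-open sets are open in $L$ by definition, and every open subset of $L$ is the trace of a Euclidean open set. Therefore $f$ is separately continuous.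

A \emph{broken line} is a path made of finitely many horizontal and vertical segments; it is continuous into $Z$ because each segment is. Let $G$ be $\gamma$-open, $p\in G$, and let $U$ be the set of points that can be reached from $p$ by a broken line in $G$. If $q\in U$ and $L$ is a line through $q$, then $G\cap L$ contains an interval around $q$, and this interval lies in $U$. So $U$ is $\gamma$-open. Two distinct points of $U$ are joined by a broken line in $U$, through $p$. Take one with the fewest segments. Two nonadjacent segments of it do not meet, since otherwise the segments between them could be dropped. Two adjacent segments are not collinear, since otherwise they could be replaced by one segment contained in their union; so they meet only at their common end. This broken line is therefore an injective path in a Hausdorff space, that is, an arc. Thus $U$ is arcwise connected, which proves local arcwise connectedness, and for $G=\mathbb R^2$ we have $U=\mathbb R^2$.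

\emph{Step 2: compact sets and convergent sequences.} For $p\in\mathbb R^2$ let $\operatorname{cr}(p)$ be the union of the two lines through $p$. Call a set \emph{skew} if any two of its points differ in both coordinates. A skew set meets each line in at most one point, so it is $\gamma$-closed, and so are all its subsets.

(i) \emph{A $\gamma$-compact set $K$ lies in a finite union of lines.} Otherwise choose inductively $p_j\in K\setminus\bigcup_{i<j}\operatorname{cr}(p_i)$. The set $\{p_1,p_2,\dots\}$ is infinite and skew. It is closed in $K$, hence compact, and it is discrete because all its subsets are closed. An infinite discrete space is not compact.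

(ii) \emph{If $q_n\to p$ in $\gamma$, then $q_n\in\operatorname{cr}(p)$ for all large $n$.} Suppose that $q_n\notin\operatorname{cr}(p)$ for infinitely many $n$. We choose $n_1<n_2<\cdots$ among these $n$ so that the points $q_{n_j}$ form a skew set. Given $n_1,\dots,n_j$, the set $\bigcup_{i\le j}\operatorname{cr}(q_{n_i})$ is Euclidean closed and does not contain $p$, so $q_n$ lies outside it for large $n$, and $n_{j+1}$ can be chosen. The complement of $\{q_{n_j}:j\ge1\}$ is a $\gamma$-open neighborhood of $p$ that misses a subsequence of $(q_n)$, a contradiction.

\emph{Step 3: a square on which $f_n(p)\in\operatorname{cr}(p)$.} Suppose that $f_n=(f_{n,1},f_{n,2})\colon\mathbb R^2\to Z$ are continuous on the Euclidean plane and $f_n(p)\to p$ in $\gamma$ for all $p=(p_1,p_2)$. The condition $f_n(p)\in\operatorname{cr}(p)$ means $(f_{n,1}(p)-p_1)(f_{n,2}(p)-p_2)=0$, and the coordinates $f_{n,i}$ are continuous real functions. So the sets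
\[
E_N=\{p: f_n(p)\in\operatorname{cr}(p)\text{ for all }n\ge N\}
\]
are Euclidean closed, and by (ii) they cover the plane. By Baire's theorem a complete metric space is not a countable union of closed sets with empty interior, so some $E_N$ contains a nondegenerate closed square $S$ with horizontal and vertical sides.

\emph{Step 4: the form of $f_n$ on $S$.} Fix $n\ge N$ and let $g=(g_1,g_2)=f_n|_S$. The set $g(S)$ is $\gamma$-compact, so by (i) there are finite sets $C,C'\subset\mathbb R$ such that each $p\in S$ has $g_1(p)\in C$ or $g_2(p)\in C'$. The sets $F_i=\{p\in S:g_i(p)=p_i\}$ are closed, and $S=F_1\cup F_2$ because $S\subset E_N$. The lines $p_1=c$, $c\in C$, and $p_2=c'$, $c'\in C'$, cut the interior of $S$ into a finite grid of open rectangles $R$, and on each of them $p_1\notin C$ and $p_2\notin C'$.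

Let $p\in R\cap F_1$. Then $g_1(p)=p_1\notin C$, so $g_2(p)\in C'$, so $g_2(p)\ne p_2$ and $p\notin F_2$. Thus $R\cap F_1$ and $R\cap F_2$ are disjoint, closed in $R$ and cover $R$. As $R$ is connected, $R\subset F_1$ or $R\subset F_2$. If $R\subset F_1$, then $g_2$ is continuous on $R$ with values in the finite set $C'$, hence constant, and $g(p)=(p_1,c_R)$ on $R$; say that $R$ has type~1. If $R\subset F_2$, then $g_2(p)=p_2\notin C'$ forces $g_1(p)\in C$ on $R$, so $g(p)=(c_R,p_2)$; say that $R$ has type~2. By continuity these formulas hold on the closure of $R$.

Let $R$ and $R'$ share an edge. If $R$ had type~1 and $R'$ type~2, then $(p_1,c_R)=(c_{R'},p_2)$, that is $p=(c_{R'},c_R)$, for all points $p$ of the edge, which has more than one point. So the types agree, and comparing the formulas at a point of the edge gives $c_R=c_{R'}$. Any two rectangles of the grid are linked by a chain of rectangles with common edges, and their closures cover $S$. Hence there is a constant $c_n$ such that $f_n(p)=(p_1,c_n)$ for all $p\in S$, or $f_n(p)=(c_n,p_2)$ for all $p\in S$.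

\emph{Step 5: the contradiction.} One of the two forms occurs for infinitely many $n\ge N$. If it is the first, then $f_n(p)\to p$ gives $c_n\to p_2$ along these $n$ for every $p\in S$; if it is the second, $c_n\to p_1$ for every $p\in S$. In both cases one real sequence has all points of a nondegenerate interval as limits, which is impossible.
\end{proof}

By Theorem~\ref{thm:equi} with $X=Y=D=\mathbb R$ and $\alpha=0$, the space $(\mathbb R^2,\gamma)$ is not equiconnected.

\begin{thebibliography}{1}

\bibitem{Karlova}
Olena Karlova, \emph{Classification of separately continuous functions with values in $\sigma$-metrizable spaces}, arXiv:1407.5742 (2014).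

\end{thebibliography}
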